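\title{Permutation-invariant subfields of infinite tensor powers of a regular field extension}

\begin{abstract}
Let $F|k$ be a regular field extension, $\Psi$ an infinite set, and $F_\Psi$ the fraction field of the tensor product over $k$ of copies of $F$ indexed by $\Psi$. The group of all permutations of $\Psi$ acts on $F_\Psi$, and each intermediate field $L$ of $F|k$ gives an invariant subfield $L_\Psi$. We prove a conjecture of Rovinsky: every invariant subfield $K\supseteq k$ lies in $L_\Psi$ for a unique $L$ that is algebraically closed in $F$ and such that $K$ has, locally on $L$, finite transcendence codegree in $L_\Psi$. The proof works in every characteristic. We also characterize $L$ by a minimality property, compute the growth of $\operatorname{tr.deg}(KF_S|K)$ in $|S|$, and give examples that limit how far the statement can be improved.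
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The setting}
A field extension $F|k$ is \emph{regular} if the ring $F\otimes_kK$ is an integral domain for every field extension $K|k$. A purely transcendental extension is regular, because $F\otimes_kK$ is then a localization of a polynomial ring over $K$. The extension $\mathbb C|\mathbb R$ is not, because $\mathbb C\otimes_{\mathbb R}\mathbb C\cong\mathbb C\times\mathbb C$. Regularity lets us take independent copies of $F$: for any set $S$, the tensor product $\bigotimes_{i\in S}F$ over $k$ (the coproduct of copies of $F$ in the category of commutative $k$-algebras) is a domain by Lemma~\ref{lem:basic} below, and we let $F_S$ be its fraction field.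

For $x\in F$ we write $x^{(i)}\in F_S$ for the image of $x$ in the $i$-th copy. For an intermediate field $L$ of $F|k$ we put $L^{(i)}=\{x^{(i)}:x\in L\}$ and let $L_S\subseteq F_S$ be the subfield generated by all $L^{(i)}$, $i\in S$. The group $\mathfrak S_S$ of all permutations of $S$ acts on $F_S$ over $k$ by permuting the factors, $\sigma(x^{(i)})=x^{(\sigma i)}$. For $F=k(x)$ the field $F_S=k(x^{(i)}:i\in S)$ is the field of rational functions in variables indexed by $S$, and $\mathfrak S_S$ permutes the variables. A subfield $K\supseteq k$ of $F_S$ is \emph{invariant} if $\sigma(K)=K$ for all $\sigma\in\mathfrak S_S$.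

A product of subfields of a common field denotes their compositum. A subfield $L$ of $F$ is \emph{algebraically closed in $F$} if every element of $F$ that is algebraic over $L$ lies in $L$. For instance, a field $L$ is algebraically closed in a purely transcendental extension $L(z)$, $z=(z_\alpha)_\alpha$: a nonzero element algebraic over $L$ and its inverse are integral over the factorial ring $L[z]$, so the element is a unit of $L[z]$.

\subsection*{The question}
Let $\Psi$ be an infinite set. Which subfields of $F_\Psi$ are invariant? For a finite index set one cannot expect a short answer, since every subfield of the field of symmetric functions is invariant. For an infinite index set the condition is much stronger: a function in $K$ involves finitely many indices, and $K$ contains all of its infinitely many translates. The fields $L_\Psi$ are invariant, and the first guess is that there are no others. This is false.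

\begin{example}[Differences]\label{ex:diff}
Let $F=k(x)$ and let $K$ be generated over $k$ by all $x^{(j)}-x^{(l)}$. Fix $i\in\Psi$. Then $K=k(x^{(j)}-x^{(i)}:j\ne i)$, and the elements $x^{(i)}$ and $x^{(j)}-x^{(i)}$ $(j\neq i)$ arise from the variables by an invertible linear substitution. So $F_\Psi=K(x^{(i)})$ with $x^{(i)}$ transcendental over $K$. If $K$ were $L_\Psi$, then $L\ne k$, so $F$ would be algebraic over $L$ and $F_\Psi$ algebraic over $K$, which it is not.
\end{example}

In this example $K$ misses $F_\Psi$ by one transcendental element out of infinitely many. The corrected guess is that $K\subseteq L_\Psi$ with $\operatorname{tr.deg}(L_\Psi|K)$ finite, for a suitable $L$. Two adjustments are needed. First, a condition on transcendence degrees cannot distinguish $L$ from an algebraic extension: for $F=k(x)$ and $K=k(x^2)_\Psi$, both $L=k(x^2)$ and $L=F$ have this property. We normalize $L$ by requiring it to be algebraically closed in $F$. Second, if $F$ has infinitely many variables one can take differences in each of them, and the defect becomes infinite (Example~\ref{ex:local}); finiteness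 can only be asked for on pieces of $L$. This leads to the following statement, which was posed as a conjecture in \cite{Rov} under the additional hypothesis $F\ne k$.

\begin{theorem}\label{thm:main}
Let $\Psi$ be an infinite set, $F|k$ a regular extension, and $K\supseteq k$ an invariant subfield of $F_\Psi$. There is exactly one intermediate field $L$ of $F|k$ such that
\begin{enumerate}
\item[(i)] $K\subseteq L_\Psi$;
\item[(ii)] $L$ is algebraically closed in $F$;
\item[(iii)] for every field $L'$ with $k\subseteq L'\subseteq L$ and $\operatorname{tr.deg}(L'|k)<\infty$ there is a field $L''$ with $L'\subseteq L''\subseteq L$ and $\operatorname{tr.deg}(L''_\Psi|K\cap L''_\Psi)<\infty$.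
\end{enumerate}
\end{theorem}

There is no assumption on the characteristic. To see what the theorem says in the first case, let $\operatorname{tr.deg}(F|k)=1$. The field $k$ is algebraically closed in the regular extension $F$: if $k'\subseteq F$ has finite degree $n$ over $k$, then $k'\otimes_kk'\subseteq F\otimes_kk'$ is a finite-dimensional domain, hence a field, so the multiplication map $k'\otimes_kk'\to k'$ is injective and $n^2\le n$. Hence only $L=k$ and $L=F$ satisfy (ii). If $L=k$ then $K=k$, and if $L=F$ then (iii) with $L'=F$ gives $\operatorname{tr.deg}(F_\Psi|K)<\infty$. So every invariant field $K\ne k$ has finite transcendence codegree in $F_\Psi$.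

Conditions (i) and (ii) say that $L$ is large enough, and (iii) says that it is not too large. The next theorem makes this precise.

\begin{theorem}\label{thm:more}
Let $\Psi$, $F|k$, $K$ and $L$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] $L$ is the least of the intermediate fields that satisfy {\rm(i)} and {\rm(ii)}. Thus a field satisfying {\rm(i)} and {\rm(ii)} satisfies {\rm(iii)} if and only if it is the least such field.
\item[(b)] There is a least intermediate field $L_{\min}$ of $F|k$ with $K\subseteq(L_{\min})_\Psi$, and $L$ is the algebraic closure of $L_{\min}$ in $F$.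
\item[(c)] In {\rm(iii)} the field $L''$ can be chosen algebraically closed in $F$ with $\operatorname{tr.deg}(L''|k)<\infty$.
\item[(d)] If $\operatorname{tr.deg}(L|k)<\infty$, then $\operatorname{tr.deg}(L_\Psi|K)<\infty$.
\item[(e)] If $\operatorname{tr.deg}(F|k)<\infty$, then for all finite $S\subset\Psi$ with $|S|$ large,
\[
\operatorname{tr.deg}(KF_S|K)=|S|\cdot\operatorname{tr.deg}(F|L)+\operatorname{tr.deg}(L_\Psi|K).
\]
\end{enumerate}
\end{theorem}

\begin{remark}\label{rem:hyp}
Let $F=k(x)$, so that only $k$ and $F$ satisfy (ii). If $\Psi$ is finite and $K=k$, both fields satisfy (i)--(iii), so uniqueness needs $\Psi$ infinite. If $\Psi$ is infinite and $K=F^{(i)}$, which is not invariant, then (i) excludes $k$ and (iii) with $L'=F$ excludes $F$, so existence needs invariance.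
\end{remark}

Section~\ref{sec:idea} shows on an example how $L$ is read off from $K$. Sections~\ref{sec:base} and~\ref{sec:inter} supply the two tools: algebraic closedness survives the adjunction of an independent field, and such an adjunction commutes with intersections. Section~\ref{sec:finite} treats $\operatorname{tr.deg}(F|k)<\infty$, which is the heart of the matter, and Section~\ref{sec:general} passes to the limit. Section~\ref{sec:sharp} shows that (iii) cannot be made global and that $\operatorname{tr.deg}(L_\Psi|K)$ is not bounded in terms of $\operatorname{tr.deg}(F|k)$ once the latter is at least $2$.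

\section{Reading \texorpdfstring{$L$}{L} off from \texorpdfstring{$K$}{K}}\label{sec:idea}

Let $m=\operatorname{tr.deg}(F|k)$ be finite. We write $T\cup i$ and $T\setminus i$ for $T\cup\{i\}$ and $T\setminus\{i\}$.

The first candidate for $L$ is $\{w\in F:w^{(i)}\in K\}$. In Example~\ref{ex:diff} it is only $k$, since a nonconstant rational function of $x^{(i)}$ in $K$ would make $x^{(i)}$ algebraic over $K$. What $K$ knows about the $i$-th copy becomes visible once another copy is given: $x^{(i)}=(x^{(i)}-x^{(j)})+x^{(j)}$. We therefore allow a finite set $T\subset\Psi$ of auxiliary indices. For $i\notin T$ put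
\begin{equation}\label{eq:AM}
\begin{gathered}
A_{T,i}=F_T\cdot(K\cap F_{T\cup i}),\qquad c(T,i)=\operatorname{tr.deg}(F_{T\cup i}|A_{T,i}),\\
M_{T,i}=\text{the algebraic closure of }A_{T,i}\text{ in }F_{T\cup i}.
\end{gathered}
\end{equation}
The number $c(T,i)$ counts the independent functions on the $i$-th copy that remain undetermined when the copies in $T$ and the functions from $K$ supported on $T\cup i$ are given. It satisfies $0\le c(T,i)\le m$, because $F_{T\cup i}$ is algebraic over the field obtained from $F_T\subseteq A_{T,i}$ by adjoining the $i$-th copies of a transcendence basis of $F|k$. In Example~\ref{ex:diff}, $c(\emptyset,i)=1$ and $c(\{j\},i)=0$. The new candidate for $L$ is the set of $w\in F$ with $w^{(i)}\in M_{T,i}$, and the question is how large $T$ has to be. The following observation lets us certify transcendence in examples.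

\begin{lemma}\label{lem:deform}
Let $K_0\subseteq\Omega$ be fields, $t$ a family of indeterminates over $\Omega$, and $\varphi$ an automorphism of $\Omega(t)$ that fixes $K_0$ pointwise. If $w_1,\dots,w_r\in\Omega$ and $\varphi(w_1),\dots,\varphi(w_r)$ are algebraically independent over $\Omega$, then $w_1,\dots,w_r$ are algebraically independent over $K_0$.
\end{lemma}

\begin{proof}
If $P$ is a polynomial over $K_0$ with $P(w_1,\dots,w_r)=0$, applying $\varphi$ gives $P(\varphi(w_1),\dots,\varphi(w_r))=0$. The coefficients of $P$ lie in $\Omega$, so $P=0$.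
\end{proof}

\begin{example}[Determinants]\label{ex:det}
Let $F=k(x,y,z)$, write $v_l=(x^{(l)},y^{(l)})$, and let $K$ be generated over $k$ by all
\[
u_{ll'}=\det(v_l,v_{l'})=x^{(l)}y^{(l')}-x^{(l')}y^{(l)} .
\]
This field is invariant, since $\sigma(u_{ll'})=u_{\sigma l,\sigma l'}$.

\emph{Every $T$.} We have $A_{T,i}\subseteq k(x,y)_\Psi F_T$, and the variable $z^{(i)}$ is transcendental over this field. So $c(T,i)\ge1$.

\emph{Two auxiliary indices, $T=\{j,j'\}$.} The definitions of $u_{ij}$ and $u_{ij'}$ form a linear system for $x^{(i)},y^{(i)}$ with coefficients in $F_T$ and determinant $u_{jj'}\ne0$. Hence $A_{T,i}\supseteq F_T(x^{(i)},y^{(i)})$, so $c(T,i)=1$, which is the minimum. Thus $M_{T,i}$ is algebraic over $F_T(x^{(i)},y^{(i)})$; this field is algebraically closed in its purely transcendental extension $F_{T\cup i}$, so it equals $M_{T,i}$. The candidate is $L=k(x,y)$: an element $w\in F\setminus k(x,y)$ is transcendental over $k(x,y)$, so $z$ is algebraic over $k(x,y,w)$, and $w^{(i)}\in M_{T,i}$ would make $z^{(i)}$ algebraic over $M_{T,i}$. This $L$ is the right field. It satisfies (i) and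 (ii), and $L_\Psi=K(x^{(j)},y^{(j)},x^{(j')},y^{(j')})$ by the linear system, so (iii) holds with $L''=L$.

\emph{One auxiliary index, $T=\{j\}$.} Here $A_{T,i}\supseteq F_T(u_{ij})$, and $F_{T\cup i}=F_T(u_{ij})(x^{(i)},z^{(i)})$ because $y^{(i)}=(x^{(i)}y^{(j)}-u_{ij})/x^{(j)}$. As $\operatorname{tr.deg}(F_{T\cup i}|F_T)=3$, the elements $u_{ij},x^{(i)},z^{(i)}$ are algebraically independent over $F_T$. Let $\varphi$ be the $k[t,t']$-endomorphism of the polynomial ring in all variables over $k[t,t']$ given by $v_l\mapsto v_l+t\,u_{jl}\,v_j$ for all $l$, by $z^{(i)}\mapsto z^{(i)}+t'$, and by $z^{(l)}\mapsto z^{(l)}$ for $l\neq i$. It fixes $v_j$ since $u_{jj}=0$, and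
\[
\varphi(u_{ll'})=u_{ll'}+t\,u_{jl'}u_{lj}+t\,u_{jl}u_{jl'}=u_{ll'} .
\]
Replacing $(t,t')$ by $(-t,-t')$ therefore gives an inverse, so $\varphi$ extends to an automorphism of $F_\Psi(t,t')$ that fixes $KF_T$. The images $x^{(i)}+t\,u_{ji}x^{(j)}$ and $z^{(i)}+t'$ are algebraically independent over $F_\Psi$. By Lemma~\ref{lem:deform}, $x^{(i)},z^{(i)}$ are algebraically independent over $KF_T\supseteq A_{T,i}$. So $c(T,i)=2$, and $M_{T,i}=F_T(u_{ij})$ by the same closedness argument as before.

At this level the candidate is useless: it equals $k$. Suppose $w\in F\setminus k$ and $w^{(i)}\in F_{\{j\}}(u_{ij})$. Since $w^{(i)}$ is transcendental over $F_{\{j\}}$, the element $u_{ij}$ is algebraic over $F_{\{j\}}(w^{(i)})$. The transposition of $j$ and $j'$ shows that $u_{ij'}$ is algebraic over $F_{\{j'\}}(w^{(i)})$. By the linear system, $x^{(i)}$ and $y^{(i)}$ are then both algebraic over $F_{\{j,j'\}}(w^{(i)})$, which is absurd.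
\end{example}

With one auxiliary index $j$, what $K$ knows about the $i$-th copy is the function $u_{ij}$, which is entangled with $j$. A second index $j'$ yields the new function $u_{ij'}$, and $c$ drops. The number $c$ cannot drop forever, and this is the whole idea. Take $T$ with $c(T,i)$ minimal and let $f\in K\cap F_{S\cup i}$ with $S$ disjoint from $T\cup i$. By minimality $f$ carries no new transcendental information, so it is algebraic over $A_{T,i}F_S$. The first tool (Lemma~\ref{lem:closed}) places $f$ in $M_{T,i}F_S$. Since $f$ does not involve the indices in $T$, the second tool (Proposition~\ref{prop:inter}) places it in $(M_{T,i}\cap F^{(i)})F_S=L^{(i)}F_S$. When this holds for every index $i$ that $f$ involves, the second tool again gives $f\in L_\Psi$.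

\section{Independent copies and base change}\label{sec:base}

Tensor products without a subscript are over $k$. Tensoring over a field is exact, so it preserves injections and kernels. Transcendence degree is additive: $\operatorname{tr.deg}(K_2|K_0)=\operatorname{tr.deg}(K_2|K_1)+\operatorname{tr.deg}(K_1|K_0)$ for $K_0\subseteq K_1\subseteq K_2$.

For regular extensions $F|k$ and $E|k$, the ring $F\otimes E$ is a domain by definition. We write $FE=\operatorname{Frac}(F\otimes E)$ and identify $F$ and $E$ with $F\otimes1$ and $1\otimes E$, so that $FE$ is their compositum.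

\begin{lemma}\label{lem:basic}
Let $F|k$ and $E|k$ be regular.
\begin{enumerate}
\item[(a)] Every intermediate field $L$ of $F|k$ is regular over $k$.
\item[(b)] $FE$ is regular over $k$. For intermediate fields $L\subseteq F$ and $N\subseteq E$, the compositum $LN$ in $FE$ is $\operatorname{Frac}(L\otimes N)$.
\item[(c)] For every set $S$ the ring $\bigotimes_{i\in S}F$ is a domain, $F_S$ is regular over $k$, and $F_S$ is the union of the $F_T$ over finite $T\subseteq S$. If $S=S_1\sqcup S_2$, then $F_S=\operatorname{Frac}(F_{S_1}\otimes F_{S_2})$. The subfield $L_S$ is the fraction field of $\bigotimes_{i\in S}L$.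
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For every $K|k$, $L\otimes K$ is a subring of the domain $F\otimes K$.

(b) Let $K|k$ be a field extension and $K'=\operatorname{Frac}(E\otimes K)$. Then $F\otimes E\otimes K$ embeds in the domain $F\otimes K'$, and $FE\otimes K$ is its localization at the nonzero elements of $F\otimes E$, which stay nonzero in it. So $FE\otimes K$ is a domain. The second claim holds because $L\otimes N\to F\otimes E$ is injective.

(c) For finite $S$ use induction, starting from $F_\emptyset=k$: the ring $\bigotimes_{S\cup i}F$ embeds in the domain $F_S\otimes F$, which is a localization of it, so $F_{S\cup i}=F_SF$ is regular by (b). For infinite $S$, the ring $\bigotimes_SF$ is the directed union of the domains $\bigotimes_TF$ over finite $T\subseteq S$. Hence $F_S=\bigcup F_T$, and $F_S\otimes K=\bigcup (F_T\otimes K)$ is a domain. The ring $F_{S_1}\otimes F_{S_2}$ is a localization of $\bigotimes_SF=(\bigotimes_{S_1}F)\otimes(\bigotimes_{S_2}F)$. Finally $\bigotimes_SL\to\bigotimes_SF$ is injective.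
\end{proof}

Part (c) allows us to apply every statement about $FE$ to $F_{S_1}F_{S_2}$ for disjoint $S_1,S_2$. The next two lemmas say that different factors are algebraically independent of each other.

\begin{lemma}\label{lem:trdeg}
Let $F|k$ and $E|k$ be regular and $k\subseteq L\subseteq F$. Then $\operatorname{tr.deg}(FE|LE)=\operatorname{tr.deg}(F|L)$.
\end{lemma}

\begin{proof}
Let $B$ be a transcendence basis of $F|L$. The ring $L[B]\otimes E$ is the polynomial ring over $L\otimes E$ in the elements of $B$, and it embeds in $F\otimes E$. So $B$ is algebraically independent over $L\otimes E$, hence over $LE$. Since $F$ is algebraic over $L(B)$, the field $FE$ is algebraic over $LE(B)$.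
\end{proof}

\begin{lemma}\label{lem:copies}
Let $F|k$ be regular, $k\subseteq L\subseteq F$, and let $S$ be a set.
\begin{enumerate}
\item[(a)] If $z_1,\dots,z_c\in F$ are algebraically independent over $L$, then the elements $z_a^{(i)}$ $(a\le c,\ i\in S)$ are algebraically independent over $L_S$.
\item[(b)] If $S$ is infinite and $\operatorname{tr.deg}(F_S|L_S)<\infty$, then $F$ is algebraic over $L$.
\item[(c)] If $\operatorname{tr.deg}(F|L)=c<\infty$ and $N\subseteq S$ is finite, then $\operatorname{tr.deg}(L_SF_N|L_S)=c\,|N|$.
\end{enumerate}
\end{lemma}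

\begin{proof}
(a) The ring $L[z_1,\dots,z_c]$ is $L\otimes k[z_1,\dots,z_c]$, so $\bigotimes_SL[z_1,\dots,z_c]$ is the polynomial ring over $\bigotimes_SL$ in the $z_a^{(i)}$. It embeds in $\bigotimes_SF$, and $L_S$ is the fraction field of $\bigotimes_SL$.

(b) An element $z\in F$ transcendental over $L$ would give infinitely many independent elements $z^{(i)}$ over $L_S$.

(c) Let $z_1,\dots,z_c$ be a transcendence basis of $F|L$. The $c|N|$ elements $z_a^{(i)}$, $i\in N$, are independent over $L_S$ by (a), and each $F^{(i)}$, $i\in N$, is algebraic over $L^{(i)}(z_1^{(i)},\dots,z_c^{(i)})$.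
\end{proof}

The first main tool needs two textbook facts on separability. An extension $E|k$ is \emph{separable} if $E\otimes K$ is reduced for every $K|k$; regular extensions are separable. A finitely generated separable extension has a \emph{separating transcendence basis}, that is, a transcendence basis $t=(t_1,\dots,t_n)$ with $E|k(t)$ finite and separable. For a finite separable extension the trace form is nondegenerate, so every basis $(s_i)$ has a dual basis $(s_i^*)$ with $\operatorname{Tr}(s_is_j^*)=\delta_{ij}$.

\begin{lemma}\label{lem:closed}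
Let $F|k$ and $E|k$ be regular, and let $L\supseteq k$ be algebraically closed in $F$. Then $LE$ is algebraically closed in $FE$.
\end{lemma}

Nothing is assumed about separability of $F$ over $L$. The proof uses only the separability of $E|k$, which regularity provides; this is why positive characteristic needs no separate treatment.

\begin{proof}
Let $w\in FE$ be algebraic over $LE$. Write $w$ as a quotient of elements of $F\otimes E$, and the coefficients of an equation for $w$ as quotients of elements of $L\otimes E$. These tensors involve finitely many elements of $E$. The field $E_0$ they generate over $k$ is regular by Lemma~\ref{lem:basic}(a), $w\in FE_0$ is algebraic over $LE_0$, and it suffices to show $w\in LE_0$. So we may assume that $E|k$ is finitely generated, with separating transcendence basis $t=(t_1,\dots,t_n)$. Since $F[t]=F\otimes k[t]$ embeds in $F\otimes E$, the $t_\nu$ are algebraically independent over $F$. We first treat the purely transcendental part and then descend along the finite part by a trace.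

\emph{$L(t)$ is algebraically closed in $F(t)$.} Let $a\in F(t)$ be algebraic over $L(t)$. Clearing denominators in its equation gives $0\ne h\in L[t]$ such that $g=ha$ is integral over $L[t]$. Since $F[t]$ is factorial, hence integrally closed, $g\in F[t]$. The integral closure of $L[t]$ in $F[t]$ is $C[t]$, where $C$ is the integral closure of $L$ in $F$; see \cite{Bou} and \cite{AM}, and apply the one-variable statement $n$ times. Here $C=L$, so $g\in L[t]$ and $a\in L(t)$.

\emph{The finite part.} We have $F\otimes E=(F\otimes k(t))\otimes_{k(t)}E$, and $F(t)$ is the fraction field of $F\otimes k(t)$. So $F(t)\otimes_{k(t)}E$ is a localization of the domain $F\otimes E$ inside $FE$. It is finite-dimensional over $F(t)$, hence a field, hence equal to $FE$. Thus a basis $(s_i)$ of $E$ over $k(t)$ is a basis of $FE$ over $F(t)$, and $\operatorname{Tr}=\operatorname{Tr}_{FE|F(t)}$ restricts to $\operatorname{Tr}_{E|k(t)}$ on $E$, because multiplication by an element of $E$ has the same matrix in both settings. Write $w=\sum_ia_is_i$ with $a_i\in F(t)$. With the dual basis $(s_i^*)$ of $E|k(t)$ we get $a_j=\operatorname{Tr}(ws_j^*)$.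 The element $ws_j^*$ is algebraic over $LE$, and $LE$ is algebraic over $L(t)$. The trace of $ws_j^*$ is a sum of roots of its minimal polynomial over $F(t)$, which divides its minimal polynomial over $L(t)$. So $a_j\in F(t)$ is algebraic over $L(t)$, hence $a_j\in L(t)$, and $w\in LE$.
\end{proof}

\section{Intersections}\label{sec:inter}

In the ring $F\otimes E$, expanding in a $k$-basis of $E$ shows at once that $\bigcap_\lambda(L_\lambda\otimes E)=(\bigcap_\lambda L_\lambda)\otimes E$. In the fraction field an element has many representations $a/b$, and different $\lambda$ may require different ones. For $E=k(t)$ in one variable one would take the fraction in lowest terms with monic denominator, but for general $E$ there is no such normal form. We therefore consider all representations of $f$ at once. They form an $F$-vector space, and a vector space has a reduced echelon basis, whose coefficients serve as the normal form.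

Let $V$ be a $k$-vector space, $W\subseteq F\otimes V$ an $F$-subspace, and $k\subseteq L\subseteq F$. We say that $W$ is \emph{defined over $L$} if it is spanned over $F$ by $W_L=W\cap(L\otimes V)$.

\begin{lemma}\label{lem:def}
If $W$ is defined over every member of a nonempty family $(L_\lambda)$ of intermediate fields, then it is defined over $\bigcap_\lambda L_\lambda$.
\end{lemma}

\begin{proof}
Let $(e_\alpha)_{\alpha\in\mathcal A}$ be a $k$-basis of $V$. The images $\bar e_\alpha$ span $(F\otimes V)/W$, so there is $I\subseteq\mathcal A$ such that $(\bar e_\alpha)_{\alpha\in I}$ is an $F$-basis of it. For $\beta\in\mathcal A\setminus I$ there are unique $c_{\beta\alpha}\in F$, almost all zero, with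
\[
w_\beta=e_\beta-\sum_{\alpha\in I}c_{\beta\alpha}e_\alpha\in W .
\]
The $w_\beta$ span $W$: modulo their span any element of $W$ is a combination of the $e_\alpha$, $\alpha\in I$, lying in $W$, and such a combination is zero.

Suppose $W$ is defined over $L$, and let $Q=(L\otimes V)/W_L$. Then $W=F\otimes_LW_L$ inside $F\otimes_L(L\otimes V)$, so $(F\otimes V)/W=F\otimes_LQ$. The elements $\bar e_\alpha$ lie in $Q$. If $Q'$ is the $L$-span of the $\bar e_\alpha$, $\alpha\in I$, then $F\otimes_L(Q/Q')=0$, so $Q'=Q$. Hence each $\bar e_\beta$ is an $L$-combination of the $\bar e_\alpha$, $\alpha\in I$, and by uniqueness $c_{\beta\alpha}\in L$. Applying this to every $L_\lambda$ gives $c_{\beta\alpha}\in\bigcap_\lambda L_\lambda$, so all $w_\beta$ lie in $(\bigcap_\lambda L_\lambda)\otimes V$.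
\end{proof}

\begin{proposition}\label{prop:inter}
Let $F|k$ and $E|k$ be regular. All fields below contain $k$, and intersections are taken in $FE$.
\begin{enumerate}
\item[(a)] For a nonempty family $(L_\lambda)$ of subfields of $F$, $\ \bigcap_\lambda(L_\lambda E)=(\bigcap_\lambda L_\lambda)E$.
\item[(b)] For $M\subseteq F$ and $P\subseteq E$, $\ ME\cap FP=MP$.
\item[(c)] For $L,L'\subseteq F$ and $N,N'\subseteq E$, $\ LN\cap L'N'=(L\cap L')(N\cap N')$.
\end{enumerate}
\end{proposition}

\begin{proof}
In each case the right side is contained in the left. For $f\in FE$ let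
\[
\Gamma_f=\{(b,a)\in(F\otimes E)^2: a=bf\},
\]
a nonzero $F$-subspace of $(F\otimes E)^2=F\otimes E^2$. We make two observations.

(1) \emph{If $f\in LE$, then $\Gamma_f$ is defined over $L$.} Write $f=a_0/b_0$ with $a_0,b_0\in L\otimes E$. Then $\Gamma_f$ is the kernel of $(b,a)\mapsto ab_0-ba_0$. This map is obtained by applying $F\otimes_L-$ to the $L$-linear map $(L\otimes E)^2\to L\otimes E$ given by the same formula, and $F\otimes_L-$ preserves kernels.

(2) \emph{If $\Gamma_f\cap(M\otimes P)^2\ne0$, then $f\in MP$.} A nonzero pair $(b,a)\in\Gamma_f$ has $b\ne0$, and $f=a/b$.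

(a) Let $f\in\bigcap_\lambda L_\lambda E$ and $M=\bigcap_\lambda L_\lambda$. By (1) and Lemma~\ref{lem:def}, $\Gamma_f$ is defined over $M$. As $\Gamma_f\ne0$, it meets $(M\otimes E)^2$ nontrivially, and (2) gives $f\in ME$.

(b) Let $f\in ME\cap FP$. We must find one representation that has both properties, and we obtain it by projecting. Write $f=a_0/b_0$ with $a_0,b_0\in F\otimes P$. Choose a $P$-linear map $E\to P$ that is the identity on $P$, and let $\pi:F\otimes E\to F\otimes P$ be the induced map. It is $F\otimes P$-linear, it is the identity on $F\otimes P$, and $\pi(M\otimes E)\subseteq M\otimes P$. If $(b,a)\in\Gamma_f$, then $ab_0=ba_0$, so $\pi(a)b_0=\pi(b)a_0$ and $(\pi(b),\pi(a))\in\Gamma_f$. By (1), $\Gamma_f$ is spanned over $F$ by $\Gamma_f\cap(M\otimes E)^2$, so $\pi(\Gamma_f)$ is spanned by $\pi(\Gamma_f\cap(M\otimes E)^2)\subseteq\Gamma_f\cap(M\otimes P)^2$. Since $\pi(\Gamma_f)$ contains $(b_0,a_0)\ne0$, the space $\Gamma_f\cap(M\otimes P)^2$ is nonzero, and (2) gives $f\in MP$.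

(c) Let $f\in LN\cap L'N'$. By (a), $f\in LE\cap L'E=(L\cap L')E$. By (a) with the roles of $F$ and $E$ exchanged, $f\in FN\cap FN'=F(N\cap N')$. Now apply (b).
\end{proof}

\begin{corollary}\label{cor:inter}
Let $F|k$ be regular, let $L$ and $L_\lambda$ be intermediate fields, and let $S$ be a set.
\begin{enumerate}
\item[(a)] If $T\subseteq S$, then $L_S\cap F_T=L_T$.
\item[(b)] If $S$ is finite and nonempty, then $\bigcap_{i\in S}L^{(i)}F_{S\setminus i}=L_S$.
\item[(c)] For a nonempty family $(L_\lambda)$, $\ \bigcap_\lambda(L_\lambda)_S=(\bigcap_\lambda L_\lambda)_S$.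
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Proposition~\ref{prop:inter}(c) in $F_TF_{S\setminus T}$ gives $L_TL_{S\setminus T}\cap F_T\,k=L_T\,k$.

(b) The field $L_S$ lies in each $L^{(i)}F_{S\setminus i}$. Let $f$ lie in the intersection. We show $f\in L_TF_{S\setminus T}$ for all $T\subseteq S$ by induction on $|T|$; the case $T=\emptyset$ says $f\in F_S$, and the case $T=S$ is the claim. Let $f\in L_TF_{S\setminus T}$ and $j\in S\setminus T$. Since $f\in L^{(j)}F_{S\setminus j}=F_T\bigl(L^{(j)}F_{S\setminus(T\cup j)}\bigr)$, Proposition~\ref{prop:inter}(b) in $F_TF_{S\setminus T}$ gives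
\[
f\in L_TF_{S\setminus T}\cap F_T\bigl(L^{(j)}F_{S\setminus(T\cup j)}\bigr)=L_TL^{(j)}F_{S\setminus(T\cup j)}=L_{T\cup j}F_{S\setminus(T\cup j)} .
\]

(c) For $S=\emptyset$ both sides are $k$. Otherwise let $M=\bigcap_\lambda L_\lambda$ and $f\in\bigcap_\lambda(L_\lambda)_S$, and choose a finite nonempty $T\subseteq S$ with $f\in F_T$. By (a), $f\in(L_\lambda)_T$ for all $\lambda$. For $i\in T$, Proposition~\ref{prop:inter}(a) in $F^{(i)}F_{T\setminus i}$ gives $f\in\bigcap_\lambda L_\lambda^{(i)}F_{T\setminus i}=M^{(i)}F_{T\setminus i}$. By (b), $f\in M_T\subseteq M_S$. The other inclusion holds because $M\subseteq L_\lambda$.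
\end{proof}

The following comparison lemma will give both uniqueness and the compatibility needed to pass to the limit. It does not use invariance.

\begin{lemma}\label{lem:compare}
Let $\Psi$ be infinite, $F|k$ regular, and $K_0\supseteq k$ any subfield of $F_\Psi$. Let $L_1$ be algebraically closed in $F$ with $K_0\subseteq(L_1)_\Psi$, and let $L''$ be an intermediate field of $F|k$ with $\operatorname{tr.deg}(L''_\Psi|K_0\cap L''_\Psi)<\infty$. Then $L''\subseteq L_1$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:inter}(c), $K_0\cap L''_\Psi\subseteq(L_1)_\Psi\cap L''_\Psi=(L_1\cap L'')_\Psi$. Hence $L''_\Psi$ has finite transcendence degree over $(L_1\cap L'')_\Psi$. As $\Psi$ is infinite, Lemma~\ref{lem:copies}(b) shows that $L''$ is algebraic over $L_1\cap L''$. Every element of $L''$ is thus algebraic over $L_1$, and so lies in $L_1$.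
\end{proof}

\section{Finite transcendence degree}\label{sec:finite}

\begin{proposition}\label{prop:finite}
Let $\Psi$ be infinite, $F|k$ regular with $m=\operatorname{tr.deg}(F|k)<\infty$, and $K\supseteq k$ an invariant subfield of $F_\Psi$. Then there is an intermediate field $L$, algebraically closed in $F$, with $K\subseteq L_\Psi$ and $\operatorname{tr.deg}(L_\Psi|K)<\infty$.
\end{proposition}

\begin{proof}
We use the notation \eqref{eq:AM}. The letters $S,T,U,N$ denote finite subsets of $\Psi$.

\emph{Step 1: the minimal level and the field $L$.} The numbers $c(T,i)$ lie in $\{0,\dots,m\}$. Let $c$ be their minimum over all pairs $(T,i)$ with $i\notin T$, and let $s$ be the size of a set $T$ for which it is attained. For $\sigma\in\mathfrak S_\Psi$, invariance of $K$ gives $\sigma(A_{T,i})=A_{\sigma T,\sigma i}$, and so $\sigma(M_{T,i})=M_{\sigma T,\sigma i}$ and $c(T,i)=c(\sigma T,\sigma i)$. Two pairs $(T,i)$, $(T',i')$ with $|T|=|T'|$ are related by some $\sigma$, since a bijection between finite subsets of $\Psi$ extends to a permutation. Hence $c(T,i)=c$ whenever $|T|=s$, and the field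
\[
L=\{w\in F:w^{(i)}\in M_{T,i}\}\qquad(|T|=s,\ i\notin T)
\]
does not depend on the pair $(T,i)$, because $\sigma(w^{(i)})=w^{(\sigma i)}$. In other words,
\begin{equation}\label{eq:L}
F^{(i)}\cap M_{T,i}=L^{(i)}\qquad\text{whenever }|T|=s,\ i\notin T .
\end{equation}
If $w\in F$ is algebraic over $L$, then $w^{(i)}\in F_{T\cup i}$ is algebraic over $M_{T,i}$ and so lies in it. Thus $L$ is algebraically closed in $F$.

\emph{Step 2: further indices bring nothing new.} Let $|T|=s$, $i\notin T$, let $S$ be disjoint from $T\cup i$, and put $U=S\cup T$. We claim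
\begin{equation}\label{eq:key}
K\cap F_{U\cup i}\subseteq M_{T,i}F_S .
\end{equation}
Work in $F_{U\cup i}=F_{T\cup i}F_S$. We have $A_{T,i}F_S\subseteq A_{U,i}$. By Lemma~\ref{lem:trdeg} and additivity,
\[
c=\operatorname{tr.deg}(F_{U\cup i}|A_{T,i}F_S)=c(U,i)+\operatorname{tr.deg}(A_{U,i}|A_{T,i}F_S).
\]
Since $c(U,i)\ge c$ and $c$ is finite, $A_{U,i}$ is algebraic over $A_{T,i}F_S$, and so over $M_{T,i}F_S$. By Lemma~\ref{lem:closed}, applied to $M_{T,i}\subseteq F_{T\cup i}$ and $E=F_S$, the field $M_{T,i}F_S$ is algebraically closed in $F_{U\cup i}$. Hence it contains $A_{U,i}$, which proves \eqref{eq:key}.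

\emph{Step 3: $K\subseteq L_\Psi$.} Let $f\in K$ and choose a nonempty $N$ with $f\in F_N$. The field $M_{T,i}$ in \eqref{eq:key} involves the auxiliary indices, so we place them away from the support of $f$: as $\Psi$ is infinite, there is $T$ disjoint from $N$ with $|T|=s$. Let $i\in N$ and $S=N\setminus i$. Then $f\in F^{(i)}F_S$, and $f\in M_{T,i}F_S$ by \eqref{eq:key}. Both $F^{(i)}$ and $M_{T,i}$ are subfields of $F_{T\cup i}$, so Proposition~\ref{prop:inter}(a) in $F_{T\cup i}F_S$ and \eqref{eq:L} give
\[
f\in F^{(i)}F_S\cap M_{T,i}F_S=(F^{(i)}\cap M_{T,i})F_S=L^{(i)}F_{N\setminus i}.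
\]
This holds for every $i\in N$. By Corollary~\ref{cor:inter}(b), $f\in L_N$.

\emph{Step 4: $\operatorname{tr.deg}(L_\Psi|K)<\infty$.} Fix one set $T$ with $|T|=s$. For $i\notin T$, the field $L^{(i)}\subseteq M_{T,i}$ is algebraic over $A_{T,i}\subseteq KF_T$; for $i\in T$ we have $L^{(i)}\subseteq F_T$. So $L_\Psi F_T$, which contains $KF_T$ by Step~3, is algebraic over $KF_T$. If $y_1,\dots,y_m$ is a transcendence basis of $F|k$, then $KF_T$ is algebraic over $K(y_a^{(j)}:a\le m,\ j\in T)$. Therefore
\[
\operatorname{tr.deg}(L_\Psi|K)\le\operatorname{tr.deg}(L_\Psi F_T|K)=\operatorname{tr.deg}(KF_T|K)\le ms .\qedhere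
\]
\end{proof}

Invariance of $K$ entered through Step~1, which makes one field $L$ serve for all pairs $(T,i)$; Steps~3 and~4 both depend on this. The finiteness of $m$ was used to cancel $c$ in Step~2 and for the bound in Step~4. Minimality of $c$ cannot be dropped from Step~2: in Example~\ref{ex:det} with $T=\{j\}$ and $S=\{j'\}$, the inclusion \eqref{eq:key} would put $u_{ij'}$, hence $x^{(i)}$ and $y^{(i)}$, into $F_U(u_{ij})$, which has transcendence degree $1$ over $F_U$.

\begin{remark}\label{rem:slope}
The minimum $c$ equals $\operatorname{tr.deg}(F|L)$, the slope in Theorem~\ref{thm:more}(e). Indeed, for $|T|=s$ we have $K\cap F_{T\cup i}\subseteq L_{T\cup i}$ by Corollary~\ref{cor:inter}(a), so $A_{T,i}\subseteq L^{(i)}F_T\subseteq M_{T,i}$, and Lemma~\ref{lem:trdeg} gives $\operatorname{tr.deg}(F|L)=\operatorname{tr.deg}(F_{T\cup i}|L^{(i)}F_T)=c$. The field $L$ of Proposition~\ref{prop:finite} is the one in Theorem~\ref{thm:main}, since it satisfies (iii) with $L''=L$.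
\end{remark}

\section{The general case}\label{sec:general}

We exhaust $F$ by subfields of finite transcendence degree, apply Proposition~\ref{prop:finite} to each, and show that the resulting fields increase.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Existence.} Let $\mathcal D$ be the set of intermediate fields $\Phi$ of $F|k$ that are algebraically closed in $F$ and have $\operatorname{tr.deg}(\Phi|k)<\infty$. The algebraic closure in $F$ of any intermediate field of finite transcendence degree lies in $\mathcal D$. Applied to composita $\Phi_1\Phi_2\subseteq F$, this shows that $\mathcal D$ is directed; applied to the fields $k(x)$, it shows $F=\bigcup_{\mathcal D}\Phi$. An element of $F_\Psi$ is a rational expression in copies of finitely many elements of $F$, so $F_\Psi=\bigcup_{\mathcal D}\Phi_\Psi$.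

Let $\Phi\in\mathcal D$. By Lemma~\ref{lem:basic}, $\Phi|k$ is regular and $\Phi_\Psi$ is the fraction field of $\bigotimes_\Psi\Phi$, with the same action of $\mathfrak S_\Psi$. The field $K\cap\Phi_\Psi$ is invariant. Proposition~\ref{prop:finite}, which allows $\Phi=k$, gives a field $L(\Phi)\subseteq\Phi$, algebraically closed in $\Phi$, with
\[
K\cap\Phi_\Psi\subseteq L(\Phi)_\Psi,\qquad\operatorname{tr.deg}\bigl(L(\Phi)_\Psi|K\cap\Phi_\Psi\bigr)<\infty .
\]
The field $L(\Phi)$ is algebraically closed in $F$: an element of $F$ algebraic over $L(\Phi)$ lies in $\Phi$, and then in $L(\Phi)$. From $K\cap\Phi_\Psi\subseteq L(\Phi)_\Psi\subseteq\Phi_\Psi$ we get $K\cap L(\Phi)_\Psi=K\cap\Phi_\Psi$, and so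
\begin{equation}\label{eq:local}
\operatorname{tr.deg}\bigl(L(\Phi)_\Psi|K\cap L(\Phi)_\Psi\bigr)<\infty .
\end{equation}

Let $\Phi\subseteq\Phi'$ in $\mathcal D$. Apply Lemma~\ref{lem:compare} with $K_0=K\cap\Phi_\Psi$, $L_1=L(\Phi')$ and $L''=L(\Phi)$. Its hypotheses hold because $K_0\subseteq K\cap\Phi'_\Psi\subseteq L(\Phi')_\Psi$ and $K_0\cap L(\Phi)_\Psi=K_0$. We obtain $L(\Phi)\subseteq L(\Phi')$. Hence $L=\bigcup_{\mathcal D}L(\Phi)$ is a directed union of fields, so a field, and every finite subset of $L$ lies in some $L(\Phi)$.

(i) $K=\bigcup_{\mathcal D}(K\cap\Phi_\Psi)\subseteq\bigcup_{\mathcal D}L(\Phi)_\Psi\subseteq L_\Psi$.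

(ii) If $x\in F$ is algebraic over $L$, the coefficients of its equation lie in some $L(\Phi)$, so $x\in L(\Phi)\subseteq L$.

(iii) Let $L'\subseteq L$ have finite transcendence degree over $k$. A transcendence basis of $L'|k$ lies in some $L(\Phi)$. Then $L'$ is algebraic over $L(\Phi)$, so $L'\subseteq L(\Phi)$. Take $L''=L(\Phi)$ and use \eqref{eq:local}.

\emph{Uniqueness.} We prove more:
\begin{equation}\label{eq:star}
\text{if }L\text{ satisfies (iii) and }L_1\text{ satisfies (i) and (ii), then }L\subseteq L_1 .
\end{equation}
Let $x\in L$, take $L'=k(x)$, and let $L''$ be as in (iii). Lemma~\ref{lem:compare} with $K_0=K$ gives $x\in L''\subseteq L_1$. If $L$ and $L_1$ both satisfy (i)--(iii), then \eqref{eq:star} applies in both directions, and $L=L_1$.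
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) By \eqref{eq:star}, $L$ is contained in every field satisfying (i) and (ii), and it is one of them. By the uniqueness in Theorem~\ref{thm:main}, it is the only one of them that satisfies (iii).

(b) Let $L_{\min}$ be the intersection of all intermediate fields $L_1$ with $K\subseteq(L_1)_\Psi$; the family contains $F$. By Corollary~\ref{cor:inter}(c), $K\subseteq(L_{\min})_\Psi$. The algebraic closure $\bar L$ of $L_{\min}$ in $F$ satisfies (i) and (ii), so $L\subseteq\bar L$ by (a). Conversely $L_{\min}\subseteq L$ and $L$ is algebraically closed in $F$, so $\bar L\subseteq L$.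

(c) The field $L''=L(\Phi)$ in the existence proof is algebraically closed in $F$ and contained in $\Phi$.

(d) Take $L'=L$ in (iii). Then $L''=L$, and $K\cap L_\Psi=K$ by (i).

(e) By (d), $\delta=\operatorname{tr.deg}(L_\Psi|K)$ is finite. A transcendence basis of $L_\Psi|K$ lies in $L_{S_0}$ for some finite $S_0$, so $L_\Psi$ is algebraic over $KL_S$ for $S\supseteq S_0$. The same holds for every finite $S$ with $|S|\ge|S_0|$, since some permutation $\sigma$ has $\sigma S\supseteq S_0$, and $K$ and $L_\Psi$ are invariant. For such $S$, additivity gives $\operatorname{tr.deg}(KL_S|K)=\delta$. Moreover $L_\Psi F_S$ is algebraic over $KF_S$, so computing $\operatorname{tr.deg}(L_\Psi F_S|KL_S)$ through $KF_S$ and through $L_\Psi$ gives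
\[
\operatorname{tr.deg}(KF_S|KL_S)=\operatorname{tr.deg}(L_\Psi F_S|L_\Psi)=|S|\cdot\operatorname{tr.deg}(F|L),
\]
the last equality by Lemma~\ref{lem:copies}(c). Add the two degrees.
\end{proof}

\section{Sharpness}\label{sec:sharp}

The first example shows that (iii) cannot be replaced by $\operatorname{tr.deg}(L_\Psi|K)<\infty$.

\begin{example}[Differences in infinitely many variables]\label{ex:local}
Let $F=k(x_1,x_2,\dots)$ and let $K$ be generated over $k$ by all $x_a^{(j)}-x_a^{(l)}$. Fix $i\in\Psi$. The field $L=F$ satisfies (i) and (ii). For (iii), let $L'\subseteq F$ have finite transcendence degree. A transcendence basis of $L'|k$ lies in some $L''=k(x_1,\dots,x_n)$, which is algebraically closed in its purely transcendental extension $F$, so $L'\subseteq L''$. Since $x_a^{(j)}=(x_a^{(j)}-x_a^{(i)})+x_a^{(i)}$, the field $L''_\Psi$ is generated over $K\cap L''_\Psi$ by $x_1^{(i)},\dots,x_n^{(i)}$. So $F$ is the field attached to $K$ by Theorem~\ref{thm:main}. On the other hand, $K=k(x_a^{(j)}-x_a^{(i)}:a\ge1,\ j\ne i)$, and these generators together with the $x_a^{(i)}$, $a\ge1$, arise from the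 variables by an invertible linear substitution. Hence $x_1^{(i)},x_2^{(i)},\dots$ are algebraically independent over $K$, and $\operatorname{tr.deg}(F_\Psi|K)=\infty$.
\end{example}

The second example shows that $\operatorname{tr.deg}(L_\Psi|K)$ admits no bound in terms of $\operatorname{tr.deg}(F|k)$ once the latter is at least $2$. The idea is to let $K$ see the points $(x^{(i)},y^{(i)})$ only up to adding a common polynomial $p(x)$ of degree less than $d$ to $y$.

\begin{example}[Divided differences]\label{ex:divided}
Let $F=k(x,y)$ and $d\ge0$. Let $K$ be generated over $k$ by all $x^{(i)}$ and all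
\[
D(i_0,\dots,i_d)=\sum_{j=0}^{d}y^{(i_j)}\prod_{l\ne j}\bigl(x^{(i_j)}-x^{(i_l)}\bigr)^{-1},\qquad i_0,\dots,i_d\in\Psi\text{ distinct}.
\]
The generating set is permuted by $\mathfrak S_\Psi$, so $K$ is invariant. Fix distinct $i_1,\dots,i_d$. For any other index $i_0$, the coefficients in $D(i_0,\dots,i_d)$ are nonzero elements of $K$, so we can solve for $y^{(i_0)}$. Thus $F_\Psi=K(y^{(i_1)},\dots,y^{(i_d)})$. In particular $L=F$ satisfies (i)--(iii), with $L''=F$, and $\operatorname{tr.deg}(F_\Psi|K)\le d$.

Equality holds. Let $t_0,\dots,t_{d-1}$ be indeterminates and $p(X)=\sum_{a<d}t_aX^a$. Let $\varphi$ be the automorphism of $F_\Psi(t_0,\dots,t_{d-1})$ over $k(t_0,\dots,t_{d-1})$ with $x^{(i)}\mapsto x^{(i)}$ and $y^{(i)}\mapsto y^{(i)}+p(x^{(i)})$; its inverse uses $-p$. With $\xi_j=x^{(i_j)}$,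
\[
\varphi(D(i_0,\dots,i_d))-D(i_0,\dots,i_d)=\sum_{j=0}^dp(\xi_j)\prod_{l\ne j}(\xi_j-\xi_l)^{-1}.
\]
The right side is the coefficient of $X^d$ in the Lagrange polynomial $\sum_jp(\xi_j)\prod_{l\ne j}\frac{X-\xi_l}{\xi_j-\xi_l}$. This polynomial has degree at most $d$ and agrees with $p$ at $d+1$ points, so it equals $p$, and the coefficient is $0$. Hence $\varphi$ fixes $K$. The elements $p(\xi_1),\dots,p(\xi_d)$ are linear forms in $t_0,\dots,t_{d-1}$ whose matrix $(\xi_j^{\,a})$ is a Vandermonde matrix, invertible over $F_\Psi$. So the elements $\varphi(y^{(i_j)})=y^{(i_j)}+p(\xi_j)$, $1\le j\le d$, are algebraically independent over $F_\Psi$. By Lemma~\ref{lem:deform}, $y^{(i_1)},\dots,y^{(i_d)}$ are algebraically independent over $K$, and $\operatorname{tr.deg}(L_\Psi|K)=d$.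

To reach any $\operatorname{tr.deg}(F|k)\ge2$, adjoin further variables $w_\alpha$ to $F$ and all $w_\alpha^{(i)}$ to $K$, and let $\varphi$ fix the $w_\alpha^{(i)}$; the argument is unchanged.
\end{example}

The same example, for $F=k(x,y)$, shows that the number $s$ of auxiliary indices in Proposition~\ref{prop:finite} cannot be bounded in terms of $m$. If $|T|<d$ and $i\notin T$, the elements $y^{(l)}$, $l\in T\cup i$, are algebraically independent over $K$, so $y^{(i)}$ is transcendental over $KF_T=K(y^{(l)}:l\in T)\supseteq A_{T,i}$ and $c(T,i)\ge1$. If $|T|=d$, then $x^{(i)}$ and the divided difference on $T\cup i$ lie in $K\cap F_{T\cup i}$, so $y^{(i)}\in A_{T,i}$ and $c(T,i)=0$. The minimum is first attained at $|T|=d$.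

\begin{thebibliography}{9}

\bibitem{AM}
Atiyah--Macdonald, Exercise~5.9.

\bibitem{Bou}
Bourbaki, \emph{Commutative Algebra}, Ch.~V, \S1.3.

\bibitem{Rov}
M.~Rovinsky, \emph{L\"uroth's theorem for fields of rational functions in infinitely many permuted variables}, arXiv:2408.04028 (2024).

\end{thebibliography}
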